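# Curves tangent to foliations with numerically trivial canonical class on Fano manifolds

## 1. The leafwise graph of a foliation

We work over $\mathbb C$. Let $X$ be a complex projective manifold of dimension $n$.

**Definition (foliation).** A foliation on $X$ is a coherent subsheaf $\mathscr G\subsetneq T_X$ which is saturated (that is, $T_X/\mathscr G$ is torsion free) and closed under the Lie bracket. Its rank $r$ is its generic rank. Its canonical class is $K_{\mathscr G}:=-c_1(\mathscr G)$, so that $\mathscr O_X(-K_{\mathscr G})\cong\det\mathscr G$.

Let $X^\circ\subset X$ be the open set where $T_X/\mathscr G$ is locally free, that is, where $\mathscr G$ is a subbundle of $T_X$. A torsion-free sheaf on a manifold is locally free outside a closed set of codimension at least $2$, so $\operatorname{codim}(X\setminus X^\circ)\ge 2$. Also, a saturated subsheaf of a vector bundle is reflexive, so $\mathscr G$ is reflexive.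

An *integral manifold* of an involutive subbundle is a (possibly disconnected) submanifold whose tangent space at each point is the fibre of the subbundle. By the Frobenius theorem every point of $X^\circ$ has a *flow box*: an open neighborhood $B$, identified with a polydisc with coordinates $(u,v)\in\mathbb C^r\times\mathbb C^{n-r}$, in which $\mathscr G$ is spanned by the $\partial/\partial u_i$. The sets $v=\text{const}$ are the plaques of $B$. A holomorphic map from a connected manifold to $B$ whose differential lands in $\mathscr G$ has constant $v$-coordinate.

The object on which everything below turns is a manifold of pairs $(x,y)$ where $y$ lies on the leaf of $x$ and is close to $x$. One cannot simply take all pairs on a common leaf. For the vector field $x\partial_x+\alpha y\partial_y$ with $\alpha$ real irrational, the leaf through $(x_0,y_0)$ with $x_0y_0\ne0$ is $\{(x_0e^t,y_0e^{\alpha t})\}$; taking $t=2\pi i k$ we see that it meets the transversal $\{x=x_0\}$ in the points $y_0e^{2\pi i k\alpha}$, which accumulate everywhere on a circle. So we keep only what happens near the diagonal. In a flow box $B$ put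
$$S_B=\{(u,v;u',v')\in B\times B: v=v'\}.$$
This is a closed submanifold of $B\times B$ of dimension $n+r$, containing the diagonal of $B$. The pieces $S_B$ must be glued along the diagonal, and the next lemma does this. It will be used a second time in Section 6.

**Lemma 1 (gluing).** Let $Q$ be a complex manifold, $\Gamma\subset Q$ a closed subset, and $\{Q_i\}$ open subsets of $Q$ covering $\Gamma$. Let $S_i\subset Q_i$ be closed submanifolds containing $\Gamma\cap Q_i$, such that every $p\in\Gamma\cap Q_i\cap Q_j$ has a neighborhood on which $S_i$ and $S_j$ coincide. Then there are an open neighborhood $Q'$ of $\Gamma$ and a closed submanifold $S\subset Q'$ containing $\Gamma$, such that each point of $Q'$ has a neighborhood on which $S$ coincides with some $S_i$, and such that $S$ coincides with $S_i$ near every point of $\Gamma\cap Q_i$.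

*Proof.* The difficulty is that $S_i$ and $S_j$ may disagree away from $\Gamma$, so we must choose neighborhoods that never see a disagreement.

Replace $Q$ by $\bigcup Q_i$. Pass to a locally finite refinement $\{Q'_j\}$ with $Q'_j\subset Q_{i(j)}$, and put on $Q'_j$ the restriction of $S_{i(j)}$. The compatibility hypothesis is inherited. If the result holds for the refined cover, then near $p\in \Gamma\cap Q_i$ the manifold $S$ coincides with some $S_{i(j)}$ where $p\in Q'_j$, and $S_{i(j)}$ coincides with $S_i$ near $p$; so it holds for the original cover. Hence we may assume that $\{Q_i\}$ is locally finite.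

As $Q$ is paracompact, there are closed subsets $F_i\subset Q_i$ of $Q$ with $\bigcup F_i=Q$. Let $p\in\Gamma$. Some neighborhood of $p$ meets only finitely many $F_i$; removing those that do not contain $p$, we get an open neighborhood $N_p$ which meets $F_i$ only if $p\in F_i$. Finitely many $i$ are involved, so after shrinking $N_p$ we may also assume that $N_p\subset Q_i$ whenever $p\in F_i$, and that all the $S_i\cap N_p$ with $p\in F_i$ coincide. Call this closed submanifold $S_p\subset N_p$; it contains $p$.

Let $q\in N_p\cap N_{p'}$ and choose $k$ with $q\in F_k$. Then $N_p$ and $N_{p'}$ both meet $F_k$, so $p,p'\in F_k$, and $S_p=S_k\cap N_p$, $S_{p'}=S_k\cap N_{p'}$. So $S_p$ and $S_{p'}$ coincide on $N_p\cap N_{p'}$, and they glue to a closed submanifold $S$ of $Q'=\bigcup_{p\in\Gamma}N_p$ containing $\Gamma$. Near $p\in\Gamma\cap Q_i$ it equals $S_k$ for any $k$ with $p\in F_k$, which equals $S_i$ near $p$ by compatibility. $\square$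

**Construction of the leafwise graph.** Let $x\in B_1\cap B_2$ for two flow boxes. On a small polydisc $W\ni x$ in the coordinates of $B_1$, the function $v_{B_2}$ is constant on the plaques of $W$, so $v_{B_2}=\phi(v_{B_1})$ with $\phi$ holomorphic. Both $v_{B_1}$ and $v_{B_2}$ are submersions with kernel $\mathscr G$, so after shrinking $W$ the map $\phi$ is biholomorphic onto its image. Hence $S_{B_1}$ and $S_{B_2}$ coincide on $W\times W$. Apply Lemma 1 to $Q=X^\circ\times X^\circ$, to its diagonal $\Delta$, and to the open sets $B\times B$. We get a complex manifold
$$\mathfrak X\supset\Delta,\qquad \dim\mathfrak X=n+r,$$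
closed in an open neighborhood of $\Delta$ in $X^\circ\times X^\circ$, which near each of its points coincides with some $S_B$, and which coincides with $S_B$ near $(x,x)$ whenever $x\in B$. This is the *leafwise graph*. Reading off its properties from $S_B$: both projections $\mathfrak X\to X^\circ$ are submersions, the kernel of $d\,\mathrm{pr}_1$ at $(x,y)$ is $0\oplus\mathscr G_y$, and so the fibre of $\mathrm{pr}_1$ over $x$ is $\{x\}\times(\text{an integral manifold of }\mathscr G)$. The tangent space of $S_B$ at $(x,x)$ consists of the pairs $(\xi,\eta)$ with $\xi-\eta\in\mathscr G_x$, so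
$$T_{\mathfrak X}|_\Delta=T_\Delta\oplus(0\oplus\mathscr G)\cong T_{X^\circ}\oplus\mathscr G|_{X^\circ},\qquad N_{\Delta/\mathfrak X}\cong\mathscr G|_{X^\circ}.\tag{1}$$

**Example A.** Let $\mathscr G$ be generated on $X^\circ$ by a nowhere vanishing vector field with local flow $\varphi_t$. In a flow box where the field is $\partial_u$ we have $(p,\varphi_t(p))=(u,v;u+t,v)$. So near $\Delta$ the leafwise graph is the set of $(p,\varphi_t(p))$ with $t$ small.

## 2. Tangent curves: the theorem and three examples

The graph $\mathfrak X$ turns the sheaf $\mathscr G$ into the normal bundle of a submanifold, by (1). A rational curve in $X^\circ$ sits diagonally in $\mathfrak X$, and its deformations off the diagonal, if there are any, move along leaves. We will use this to produce algebraic curves inside leaves.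

**Definition (tangent curve).** A *curve* on $X$ is an irreducible closed one-dimensional algebraic subvariety $C\subset X$. It is *tangent to* $\mathscr G$ if at a general point $x\in C$ we have $x\in X^\circ$ and $T_xC\subset\mathscr G_x\subset T_xX$.

A *Fano manifold* is a complex projective manifold $X$ with $-K_X$ ample. We write $K_{\mathscr G}\equiv0$ if $K_{\mathscr G}$ is numerically trivial. Leaves of a foliation are usually transcendental, and the question is whether, on a Fano manifold, a foliation with $K_{\mathscr G}\equiv 0$ must nevertheless have some algebraic curve running along it. The question is taken from Stéphane Druel, "Some remarks on regular foliations with numerically trivial canonical class", arXiv:1610.00754 (2016). The answer is yes.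

**Theorem 2.** Let $X$ be a Fano manifold and let $\mathscr G$ be a foliation of rank $r>0$ on $X$ with $K_{\mathscr G}\equiv0$. Then there is a curve on $X$ tangent to $\mathscr G$.

**Example B: rank one on $\mathbb P^n$.** A rank one reflexive sheaf on a manifold is a line bundle, so $K_{\mathscr G}\equiv0$ gives $\mathscr G\cong\mathscr O$, and $\mathscr G$ is generated by a vector field on $\mathbb P^n$, which comes from a non-scalar matrix $M\in\mathfrak{gl}_{n+1}$. If $M$ has two distinct eigenvalues, take the span of two corresponding eigenvectors; otherwise $M$ has a Jordan block of size at least $2$, and we take the span of its first two basis vectors. In both cases this is an $M$-stable plane in $\mathbb C^{n+1}$ on which $M$ is not scalar, so it gives a line in $\mathbb P^n$ to which the field is tangent and on which it does not vanish identically. That line is a tangent curve.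

**Example C: the general leaf may contain no curve.** On $\mathbb P^2$ take the field $x\partial_x+\alpha y\partial_y$ with $\alpha$ irrational. It corresponds to a diagonal matrix with distinct eigenvalues $0,1,\alpha$, so it vanishes exactly at the three coordinate points, and $\mathscr G\cong\mathscr O$ is saturated. The three coordinate lines are tangent. There are no other tangent curves: such a curve would contain an arc $t\mapsto(x_0e^t,y_0e^{\alpha t})$ with $x_0y_0\neq0$. A polynomial relation on the arc reads $\sum c_{ij}x_0^iy_0^je^{(i+j\alpha)t}=0$; the exponents $i+j\alpha$ are distinct, and exponentials with distinct exponents are linearly independent, so all $c_{ij}=0$. The arc is Zariski dense. So we must not try to prove that general leaves contain curves.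

**Example D: $\mathscr G$ need not be trivial.** On $\mathbb P^3$ with coordinates $[x:y:z:w]$ let
$$\omega=A\,dx+B\,dy+C\,dz,\quad A=y^3-zx^2,\ B=z^3-xy^2,\ C=x^3-yz^2 .$$
One checks $xA+yB+zC=0$, so $\omega$ is a section of $\Omega^1_{\mathbb P^3}(4)$. It is integrable: with $R=x\partial_x+y\partial_y+z\partial_z$ we have $\iota_R\omega=0$ and $\iota_R d\omega=L_R\omega=4\omega$, so $\iota_R(\omega\wedge d\omega)=-4\,\omega\wedge\omega=0$, and a $3$-form in the three variables $x,y,z$ killed by $\iota_R$ is zero. The cubic $A$ is irreducible (it is linear in $z$ with coprime coefficients) and not proportional to $B$, so $\omega$ vanishes in codimension $2$. Thus $\mathscr G=\ker(T_{\mathbb P^3}\to\mathscr O(4))$ is a foliation of rank $2$ with $\det\mathscr G\cong\det T_{\mathbb P^3}\otimes\mathscr O(-4)\cong\mathscr O$. The field $\partial_w$ on $\mathbb C^4$ gives a map $\mathscr O(1)\to T_{\mathbb P^3}$, vanishing only at $p=[0:0:0:1]$, with image in $\mathscr G$. On a line $f$ that avoids $p$ and the zeros of $\omega$, the quotient $f^*\mathscr G/\mathscr O(1)$ is $\mathscr O(-1)$, and the extension splits because $H^1(\mathbb P^1,\mathscr O(2))=0$; so $f^*\mathscr G\cong\mathscr O(1)\oplus\mathscr O(-1)$.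 General lines through $p$ are tangent curves.

In Example C the sheaf $\mathscr G$ restricts trivially to rational curves, and in Example D it has a positive summand. Since $K_{\mathscr G}\equiv0$, the degree of $f^*\mathscr G$ is $0$ for every $f:\mathbb P^1\to X^\circ$, so by Grothendieck's splitting theorem $f^*\mathscr G$ either is trivial or has a positive summand. The proof of Theorem 2 treats a positive summand in Section 6. In the trivial case, Section 7 shows that there is a tangent curve or $\mathscr G\cong\mathscr O_X^r$ globally, and Section 8 treats $\mathscr G\cong\mathscr O_X^r$ with algebraic groups.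

## 3. Free and very free maps

A holomorphic map $h:\mathbb P^1\to Y$ to a complex manifold is *free* if $h^*T_Y$ is globally generated, i.e. all its summands $\mathscr O(a)$ have $a\ge0$, and *very free* if $h^*T_Y$ is ample, i.e. all $a\geq 1$.

**Definition (positive part).** For free $h$ let $P_h\subset h^*T_Y$ be the sum of the positive summands and $\mathrm{pos}(h)=\operatorname{rk}P_h$.

The subbundle $P_h$ does not depend on the splitting. Indeed the global sections of $h^*\Omega_Y$ are those of its trivial summands; they generate a trivial subbundle of rank $l=h^0(h^*\Omega_Y)$, and $P_h$ is its annihilator. In particular $h^*T_Y/P_h\cong\mathscr O^l$ and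
$$\mathrm{pos}(h)=\dim Y-h^0(\mathbb P^1,h^*\Omega_Y).\tag{2}$$
Since $T_{\mathbb P^1}\cong\mathscr O(2)$ maps to zero in $\mathscr O^l$, we have $dh(T_{\mathbb P^1})\subset P_h$.

**Example E.** A line in $\mathbb P^n$ has $h^*T=\mathscr O(2)\oplus\mathscr O(1)^{n-1}$ and is very free. If $\mathbb D$ is a disc and $Y=\mathbb P^1\times\mathbb D$, every nonconstant $h:\mathbb P^1\to Y$ has image in a slice $\mathbb P^1\times\{t\}$ and $h^*T_Y=\mathscr O(2k)\oplus\mathscr O$; it is free, $\mathrm{pos}(h)=1$, and $P_h$ is tangent to the slice.

We use the following facts.

* **(F1)** Fano manifolds are rationally connected (Campana; Kollár–Miyaoka–Mori). Rationally connected projective manifolds are simply connected and have $H^1(\mathscr O)=0$, and any finite set of points lies on the image of a very free $f:\mathbb P^1\to X$ (Kollár, *Rational Curves on Algebraic Varieties*, IV.3.9).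
* **(F2)** $\mathrm{Mor}(\mathbb P^1,X)$ is smooth at a free $f$, with tangent space $H^0(f^*T_X)$, and the evaluation $\mathrm{ev}_z$ at $z$ is smooth there. A general deformation of a free morphism avoids a given closed subset of codimension at least $2$ (Kollár, II.3).
* **(F3)** Let $p:\mathcal C\to S$ be proper and flat, $S$ a complex manifold, $0\in S$, $Y$ a complex manifold, $h_0:\mathcal C_0\to Y$ holomorphic. If $H^1(\mathcal C_0,h_0^*T_Y)=0$, then $\mathrm{Hom}_S(\mathcal C,Y\times S)\to S$ is smooth at $h_0$ and its fibre has tangent space $H^0(h_0^*T_Y)$. The space exists as an open subspace of the relative Douady space (Douady, Pourcin). Smoothness is checked by infinitesimal lifting over small extensions with kernel $I\cong\mathbb C$: lifts exist locally because $Y$ is smooth, and two local lifts differ by a section of $h_0^*T_Y\otimes I$, so the obstruction to a global lift lies in $H^1(h_0^*T_Y)\otimes I=0$.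
* **(F3′)** Let $h:\mathbb P^1\to Y$ be free and $w\in\mathbb P^1$. By (F3) with $S$ a point, $\mathrm{Hom}(\mathbb P^1,Y)$ is a manifold near $h$ with tangent space $H^0(h^*T_Y)$. The differential of $\mathrm{ev}_w$ at $h$ is the evaluation $H^0(h^*T_Y)\to T_{h(w)}Y$, which is surjective. So the maps near $h$ that send $w$ to $h(w)$ form a manifold with tangent space $H^0(h^*T_Y(-w))$ at $h$.

## 4. Counting jets along very free curves

We now need a mechanism that makes an analytic object algebraic. It is the following dimension bound.

**Lemma 3.** Let $Y$ be a connected complex manifold of dimension $e$, $\varphi:Y\to\mathbb P^N$ holomorphic, and $h:\mathbb P^1\to Y$ very free. Then the Zariski closure $W$ of $\varphi(Y)$ has dimension at most $e$.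

*Proof.* The point is that a section of $\mathscr O_W(m)$ vanishing to high order at one point of $Y$ must vanish along all rational curves through that point, and these fill an open set.

Let $y=h(0)$ and $d=\deg h^*\varphi^*\mathscr O(1)$. By (F3′) the maps $h_b$ near $h$ with $h_b(0)=y$ form a manifold $B$ with tangent space $H^0(h^*T_Y(-1))$ at $h$; shrink $B$ to be connected, so that $\deg h_b^*\varphi^*\mathscr O(1)=d$ for all $b$. All summands of $h^*T_Y(-1)$ have degree at least $0$, so it is globally generated and $B\times\mathbb P^1\to Y$ is a submersion at $(h,z)$ for $z\ne0$. So the curves $h_b(\mathbb P^1)$ sweep out a set containing a nonempty open subset of $Y$.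

Let $s\in H^0(W,\mathscr O_W(m))$ be such that $\varphi^*s$ vanishes to order at least $md+1$ at $y$. Each $h_b^*\varphi^*s$ is a section of $\mathscr O_{\mathbb P^1}(md)$ vanishing to order at least $md+1$ at $0$, so it is zero. Thus $\varphi^*s$ vanishes on a nonempty open set, hence on the connected $Y$, and $s=0$ since $\varphi(Y)$ is Zariski dense in $W$. Vanishing to order $md+1$ at $y$ imposes at most $\binom{md+e}{e}$ linear conditions, the number of monomials of degree at most $md$ in $e$ variables. So $h^0(W,\mathscr O_W(m))\le\binom{md+e}{e}=O(m^e)$, and by the growth of the Hilbert polynomial $\dim W\le e$. $\square$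

**Example F.** "Very free" cannot be weakened to "free". Let $Y=\mathbb P^1\times\mathbb D$ and $\varphi(z,t)=(z,[1:t:e^t])\in\mathbb P^1\times\mathbb P^2$, embedded in a projective space. Since $t$ and $e^t$ are algebraically independent, the Zariski closure of the image has dimension $3>2$.

The next lemma converts Lemma 3 into tangent curves.

**Lemma 4.** Let $S=\mathbb P^1$ or $S=X$. Let $Y\subset S\times X^\circ$ be a locally closed complex submanifold such that every fibre $Y_s\subset X^\circ$ of $Y\to S$ is contained in an integral manifold of $\mathscr G$. Let $Y''$ be a connected manifold injectively immersed in $Y$, with a very free $\mathbb P^1\to Y''$ and with $\dim Y''>\dim S$. Then there is a curve tangent to $\mathscr G$.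

*Proof.* Let $W$ be the Zariski closure of $Y''$ in the projective variety $S\times X$. It is irreducible: if $W=W_1\cup W_2$ with $W_i$ closed, one of the preimages of $W_1,W_2$ in $Y''$ has interior points, hence is all of the connected $Y''$. By Lemma 3, $\dim W\le\dim Y''$. The set of points of $Y''$ mapping into $W_{\rm reg}$ is open, and it is dense since its complement is a proper analytic subset. At such a point $p=(s,x)$ the map $Y''\to W_{\rm reg}$ is an immersion; so $\dim W=\dim Y''$ and this map is a local biholomorphism at $p$.

As $S$ is smooth, $\{s\}$ is cut out near $s$ by $\dim S$ equations, so every component of $W\cap(\{s\}\times X)$ through $p$ has dimension at least $\dim W-\dim S\ge1$. Choose in it an irreducible curve $\{s\}\times C$ through $p$. The image of a neighborhood of $p$ in $Y''$ is a classical neighborhood of $p$ in $W$. So near $p$ the curve lies in the image of $Y''$, hence in $Y\cap(\{s\}\times X)=\{s\}\times Y_s$. A nonempty classically open part of $C$ therefore lies in an integral manifold of $\mathscr G$ in $X^\circ$, and $T_qC\subset\mathscr G_q$ at its regular points. This condition is Zariski closed on the irreducible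 curve $C_{\rm reg}\cap X^\circ$, so it holds on all of it. $\square$

**What works at once, and where it stops.** Let $f:\mathbb P^1\to X^\circ$ be very free and put
$$V=\{(z,y)\in\mathbb P^1\times X^\circ:(f(z),y)\in\mathfrak X\}.\tag{3}$$
Since $\mathrm{pr}_1:\mathfrak X\to X^\circ$ is a submersion, $V$ is a locally closed submanifold of $\mathbb P^1\times X^\circ$ of dimension $r+1$, its projection to $\mathbb P^1$ is a submersion with vertical tangent spaces $\mathscr G_y$, and its fibres are integral manifolds of $\mathscr G$. It contains the graph $\Gamma=\{(z,f(z))\}$, and $T_V|_\Gamma\cong\mathscr O(2)\oplus f^*\mathscr G$. If $f^*\mathscr G$ were ample, then $\Gamma$ would be very free in its component of $V$, and Lemma 4 with $S=\mathbb P^1$ would finish the proof. But $\deg f^*\mathscr G=0$, so $f^*\mathscr G$ is never ample.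

This is not a defect of the bookkeeping. In Example C let $f$ be a line avoiding the three coordinate points. Then $T_V|_\Gamma\cong\mathscr O(2)\oplus\mathscr O$. For all but finitely many $z$ the fibre $V_z$ contains a Zariski dense arc of $\mathbb P^2$, so the Zariski closure of $V$ is $\mathbb P^1\times\mathbb P^2$, of dimension $3>\dim V=2$. The bound of Lemma 3 fails, and the trivial summand is what breaks it. In Example D a second obstacle appears: $\Gamma$ is not even free in $V$, because of the negative summand.

Two remedies will be used. Trivial summands are divided out by a foliation whose leaves carry very free curves, which is Section 5. Negative summands are removed by replacing $V$ by the part of it swept out by deformations of $f$ along $\mathscr G$, which is Section 6.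

## 5. The distribution spanned by free curves of maximal positivity

In Example E the leaves of the distribution $P_h$ are the slices $\mathbb P^1\times\{t\}$, which are compact and carry very free maps. The next lemma says that this happens in general, provided we use free maps with as many positive summands as possible.

**Lemma 5.** Let $Y$ be a complex manifold of pure dimension and $\nu$ the maximum of $\mathrm{pos}(h)$ over all free $h:\mathbb P^1\to Y$; assume that free maps exist and $\nu\ge1$. Call $h$ *maximal* if it is free with $\mathrm{pos}(h)=\nu$.

(i) If $h_1,h_2$ are maximal and $h_1(z_1)=h_2(z_2)=y$, then $P_{h_1}(z_1)=P_{h_2}(z_2)$ in $T_yY$.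

(ii) The union $\Omega$ of the images of all maximal maps is open. There is an involutive holomorphic subbundle $\mathcal D\subset T_\Omega$ of rank $\nu$ with $h^*\mathcal D=P_h$ for all maximal $h$. If $Y''$ is a leaf of $\mathcal D$ in $\Omega$ (a connected injectively immersed manifold of dimension $\nu$), there is a very free map $\mathbb P^1\to Y''$.

*Proof.* **Step 1: proof of (i) by smoothing a union of two curves.** The purpose is to build, from two maximal maps through $y$, a free map whose positive part is at least as large as $P_{h_1}(z_1)+P_{h_2}(z_2)$.

Let $\mathcal C\to\mathbb D$ be the blow-up of $\mathbb P^1\times\mathbb D$ ($\mathbb D$ a disc) at a point over $0$. Then $\mathcal C_0=C_1\cup C_2$ is nodal with both components isomorphic to $\mathbb P^1$, and $\mathcal C_t\cong\mathbb P^1$ for $t\ne0$. Identify $C_i$ with $\mathbb P^1$ so that the node corresponds to $z_i$, let $h_0:\mathcal C_0\to Y$ be given by $h_i$ on $C_i$, and let $E=h_0^*T_Y$. In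
$$0\to E|_{C_2}(-1)\to E\to E|_{C_1}\to0$$
the outer terms have summands of degree at least $-1$, so $H^1(E)=0$. By (F3), $\mathrm{Hom}_{\mathbb D}(\mathcal C,Y\times\mathbb D)\to\mathbb D$ is smooth at $h_0$, so it has a local section through $h_0$: after shrinking $\mathbb D$, $h_0$ extends to $H:\mathcal C\to Y$. Put $h_t=H|_{\mathcal C_t}$.

The $h_t$ are free. Shrinking $\mathbb D$, let $\sigma$ be a section of $\mathcal C\to\mathbb D$ meeting $C_1$ away from the node. From
$$0\to E|_{C_2}(-1)\to E(-\sigma)\to E|_{C_1}(-1)\to0$$
we get $H^1(E(-\sigma))=0$. By semicontinuity $H^1(h_t^*T_Y(-1))=0$ for small $t\ne0$. So each summand $\mathscr O(a)$ of $h_t^*T_Y$ has $a-1\ge-1$, and $h_t$ is free.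

Now we bound $\mathrm{pos}(h_t)$. By (2) and semicontinuity, $\dim Y-\mathrm{pos}(h_t)=h^0(h_t^*\Omega_Y)\le h^0(\mathcal C_0,E^*)$. A section of $E^*$ is a pair of sections of $h_i^*\Omega_Y$ that agree at the node. The space $H^0(h_i^*\Omega_Y)$ evaluates at $z_i$ isomorphically onto $P_{h_i}(z_i)^\perp$. So $h^0(E^*)=\dim(P_{h_1}(z_1)^\perp\cap P_{h_2}(z_2)^\perp)=\dim Y-\dim(P_{h_1}(z_1)+P_{h_2}(z_2))$, and
$$\nu\ge\mathrm{pos}(h_t)\ge\dim\big(P_{h_1}(z_1)+P_{h_2}(z_2)\big).$$
Both summands have dimension $\nu$, so they coincide.

**Step 2: construction of $\mathcal D$.** The purpose is to see that the spaces $P_h(z)$ vary holomorphically. Let $h$ be maximal and $B$ a small neighborhood of $h$ in $\mathrm{Hom}(\mathbb P^1,Y)$, a manifold. By semicontinuity all $h_b$ with $b\in B$ are free with $h^0(h_b^*\Omega_Y)\le h^0(h^*\Omega_Y)$, so $\mathrm{pos}(h_b)\ge\nu$ and $h_b$ is maximal. So $h^0(h_b^*\Omega_Y)$ is constant. With $p:B\times\mathbb P^1\to B$, the sheaf $p_*\mathrm{ev}^*\Omega_Y$ is locally free and commutes with base change, and it generates a subbundle of $\mathrm{ev}^*\Omega_Y$ on $B\times\mathbb P^1$. Its annihilator $\mathcal P\subset\mathrm{ev}^*T_Y$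 is a subbundle restricting to $P_{h_b}$ on $\{b\}\times\mathbb P^1$. Since the $h_b$ are free, $\mathrm{ev}:B\times\mathbb P^1\to Y$ is a submersion. So $\Omega$ is open, and $\mathrm{ev}$ has local holomorphic sections. By (i), $\mathcal P$ at a point depends only on the image of that point in $Y$. Hence $\mathcal P$ descends to a holomorphic subbundle $\mathcal D\subset T_\Omega$ of rank $\nu$.

**Step 3: involutivity.** It suffices to find an integral manifold of $\mathcal D$ through each $y\in\Omega$: two sections of $\mathcal D$ are tangent to it, hence so is their bracket at $y$. Let $y=h_b(z)$ with $h_b$ maximal, choose $w\ne z$, and let $B'=\{b'\in B:h_{b'}(w)=h_b(w)\}$. By (F3′) this is a manifold near $b$ with tangent spaces $H^0(h_{b'}^*T_Y(-w))$. A section of $h_{b'}^*T_Y$ vanishing at $w$ maps to zero in the trivial quotient, so it lies in $P_{h_{b'}}$; and $P_{h_{b'}}(-w)$ is globally generated. Hence the map $B'\to Y$, $b'\mapsto h_{b'}(z)$, has differential with image exactly $P_{h_{b'}}(z)=\mathcal D_{h_{b'}(z)}$. It has constant rank $\nu$, so the image of a small neighborhood of $b$ is an integral manifold of $\mathcal D$ through $y$.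

**Step 4: very free maps into leaves.** Let $Y''$ be a leaf. A point of $Y''$ lies on $h(\mathbb P^1)$ for some maximal $h$. Since $dh(T_{\mathbb P^1})\subset P_h=h^*\mathcal D$, the map $h$ factors holomorphically through $Y''$, and $h^*T_{Y''}=P_h$ is ample. $\square$

So if $Y$ is as in Lemma 4 and $\nu>\dim S$, then Lemmas 5 and 4 produce a tangent curve.

## 6. Deforming rational curves along a positive summand of $\mathscr G$

**Proposition 6.** Let $X$ be a Fano manifold with a foliation $\mathscr G$ of rank $r>0$, and let $M$ be an irreducible component of $\mathrm{Mor}(\mathbb P^1,X)$ containing a very free morphism. Suppose that for general $f\in M$ the bundle $f^*\mathscr G$ has a summand $\mathscr O(b)$ with $b>0$. Then there is a curve tangent to $\mathscr G$.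

*Proof.* Let $M^\circ\subset M$ be the set of very free $f$ with $f(\mathbb P^1)\subset X^\circ$ and with the generic splitting type
$$f^*\mathscr G\cong P\oplus\mathscr O^m\oplus N,$$
where $P$ is ample of rank $a\ge1$ and $N$ has only negative summands. These conditions are open, and $M^\circ$ is nonempty by (F2). Shrinking, $M^\circ$ meets no other component of $\mathrm{Mor}(\mathbb P^1,X)$; it is smooth by (F2). Let $f^*\mathscr G^+\subset f^*\mathscr G$ be the subbundle generated by global sections, so $f^*\mathscr G^+\cong P\oplus\mathscr O^m$.

**Step 1: a foliation $\mathcal T$ on $M^\circ$.** Its purpose is to record the deformations of $f$ that move each point along $\mathscr G$. Put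
$$\mathcal T_f=H^0(f^*\mathscr G)\subset H^0(f^*T_X)=T_fM^\circ .$$
The splitting type is constant on $M^\circ$, so these spaces have constant dimension and form a subbundle. A section of $f^*T_X$ lies in $\mathcal T_f$ if and only if its value at every $z$ lies in $\mathscr G$, so $\mathcal T=\bigcap_z(d\,\mathrm{ev}_z)^{-1}(\mathscr G)$. Each $\mathrm{ev}_z:M^\circ\to X^\circ$ is a submersion, so each $(d\,\mathrm{ev}_z)^{-1}(\mathscr G)$ is an involutive subbundle. A local section of $\mathcal T$ is a section of all of them, so $\mathcal T$ is involutive.

Fix $f\in M^\circ$, let $V$ and $\Gamma$ be as in (3), and let $\mathcal L$ be a local leaf of $\mathcal T$ through $f$, a small ball.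

**Step 2: for $\mathcal L$ small, $(f_t,z)\mapsto(z,f_t(z))$ maps $\mathcal L\times\mathbb P^1$ into $V$.** Let $z_0\in\mathbb P^1$, let $B$ be a flow box around $f(z_0)$ and $W\subset B$ a neighborhood of $f(z_0)$ with $\mathfrak X\cap(W\times W)=S_B\cap(W\times W)$. There are a neighborhood $D$ of $z_0$ and a ball $\mathcal L_{z_0}\subset\mathcal L$ around $f$ with $f_t(z)\in W$ for $f_t\in\mathcal L_{z_0}$ and $z\in D$. For fixed $z\in D$ the map $f_t\mapsto f_t(z)$ on the connected $\mathcal L_{z_0}$ is tangent to $\mathscr G$, so $v(f_t(z))=v(f(z))$, i.e. $(f(z),f_t(z))\in\mathfrak X$. Finitely many $D$ cover $\mathbb P^1$; replace $\mathcal L$ by a ball in the intersection of the corresponding $\mathcal L_{z_0}$.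

**Step 3: the resulting map $\mathrm{ev}:\mathcal L\times\mathbb P^1\to V$ has constant rank.** Its differential at $(f_t,z)$ sends $(\tau,\zeta)$ to $(\zeta,df_t(\zeta)+\tau(z))$. The image surjects onto $T_z\mathbb P^1$, and its vertical part is the image of $H^0(f_t^*\mathscr G)\to\mathscr G_{f_t(z)}$, of dimension $a+m$. So the rank is $1+a+m$ everywhere.

**Step 4: the image is a manifold $V'$ near $\Gamma$.** By the constant rank theorem each $(f,z)$ has a neighborhood $N_z$, and $(z,f(z))$ has an open neighborhood $Q_z\subset V$, such that $S_z:=\mathrm{ev}(N_z)\cap Q_z$ is a closed submanifold of $Q_z$ of dimension $1+a+m$. Shrinking $Q_z$ we may assume that $(z',f(z'))\in Q_z$ implies $(f,z')\in N_z$; then $\Gamma\cap Q_z\subset S_z$.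

Let $p=(z',f(z'))\in\Gamma\cap Q_{z_1}\cap Q_{z_2}$. Then $(f,z')\in N_{z_1}\cap N_{z_2}$, and the image of a small neighborhood of $(f,z')$ is a submanifold of dimension $1+a+m$ through $p$, contained in both $S_{z_1}$ and $S_{z_2}$, hence open in both. So $S_{z_1}$ and $S_{z_2}$ coincide near $p$. By Lemma 1, applied in $V$ to the closed subset $\Gamma$, there is a submanifold of $V$, closed in a neighborhood of $\Gamma$, which coincides with $S_z$ near $(z,f(z))$ for every $z$. Let $V'$ be its connected component containing $\Gamma$. By the formula for the differential at $(f,z)$,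
$$T_{V'}|_\Gamma=T_\Gamma\oplus(0\oplus f^*\mathscr G^+)\cong\mathscr O(2)\oplus P\oplus\mathscr O^m.$$

**Step 5: conclusion.** The graph $\Gamma$ defines a free map $\mathbb P^1\to V'$ with $\mathrm{pos}=1+a\ge2$. Lemma 5 applied to $V'$ gives $\nu\ge2$ and leaves $Y''\subset V'$ of dimension $\nu\ge2>\dim\mathbb P^1$ carrying very free maps. The fibres of $V'\to\mathbb P^1$ are contained in those of $V$, which are integral manifolds of $\mathscr G$. Lemma 4 with $S=\mathbb P^1$ and $Y=V'$ gives a curve tangent to $\mathscr G$. $\square$

In Example D with $f$ a line as there, $a=1$ and $m=0$: the deformations in $\mathcal L$ move each $f(z)$ along the line through $p$ and $f(z)$, and $V'$ is, near $\Gamma$, the surface of pairs $(z,y)$ with $y$ on that line.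

## 7. Bundles trivial on rational curves: maximality of the diagonal

When $f^*\mathscr G$ is trivial, the graph $\Gamma\subset V$ has $\mathrm{pos}=1=\dim\mathbb P^1$, and Section 6 gives nothing. Now we use the whole of $\mathfrak X$, over the base $S=X$. The diagonal already supplies $n$ positive directions. Either some free curve in $\mathfrak X$ has more, and Lemma 4 applies, or the diagonal is a leaf of $\mathcal D$, and a leaf has a flat normal bundle.

**Proposition 7.** Let $X$ be a Fano manifold with a foliation $\mathscr G$ of rank $r>0$. Assume that for every irreducible component $M$ of $\mathrm{Mor}(\mathbb P^1,X)$ containing a very free morphism, $f^*\mathscr G\cong\mathscr O^r$ for general $f\in M$. Then either there is a curve tangent to $\mathscr G$, or $\mathscr G\cong\mathscr O_X^r$.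

*Proof.* **Step 1: the region $U$ covered by good curves.** Let $\mathcal F$ be the set of very free $f:\mathbb P^1\to X$ with $f(\mathbb P^1)\subset X^\circ$ and $f^*\mathscr G$ trivial. Triviality means $h^0(f^*\mathscr G(-1))=h^1(f^*\mathscr G(-1))=0$, so $\mathcal F$ is Zariski open in $\mathrm{Mor}(\mathbb P^1,X)$; it is nonempty by (F1), (F2) and the hypothesis. Since $\mathcal F\times\mathbb P^1\to X$ is smooth, $U=\bigcup_{f\in\mathcal F}f(\mathbb P^1)\subset X^\circ$ is nonempty and Zariski open in $X$.

**Step 2: $\operatorname{codim}(X\setminus U)\ge2$.** This is needed to extend sheaf maps and to control $\pi_1$. Let $D$ be a prime divisor. By (F1) there is a very free $f_0$ through a point of $D$ and a point outside $D$, so $D\cdot f_0>0$. A general $f$ in the component of $f_0$ is in $\mathcal F$ and still satisfies $D\cdot f>0$. So $U\cap D\neq\emptyset$, and $X\setminus U$ contains no divisor.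

**Step 3: the diagonal curves.** For $f\in\mathcal F$ let $h_f=(f,f):\mathbb P^1\to\Delta\subset\mathfrak X$. By (1), $h_f^*T_{\mathfrak X}\cong h_f^*T_\Delta\oplus\mathscr O^r$ with $h_f^*T_\Delta\cong f^*T_X$ ample. So $h_f$ is free, $\mathrm{pos}(h_f)=n$, and $P_{h_f}=h_f^*T_\Delta$. Let $\nu$ be as in Lemma 5 for $Y=\mathfrak X$; then $\nu\ge n$.

**Step 4: the case $\nu>n$.** By Lemma 5(ii) there is a leaf $Y''\subset\mathfrak X$ of dimension $\nu>n=\dim X$ carrying a very free map. The fibres of $\mathrm{pr}_1:\mathfrak X\to X$ are integral manifolds of $\mathscr G$. Lemma 4 with $S=X$ and $Y=\mathfrak X$ gives a curve tangent to $\mathscr G$.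

**Step 5: the case $\nu=n$; a flat structure on $\mathscr G|_U$.** Now all $h_f$ are maximal. Lemma 5 gives an involutive $\mathcal D$ of rank $n$ on an open set $\Omega\supset\Delta_U$ (the diagonal over $U$), with $\mathcal D_{(x,x)}=P_{h_f}(z)=T_{(x,x)}\Delta$ for $x=f(z)\in U$. So $\Delta_U$ is an integral manifold of $\mathcal D$. The bundle $T_{\mathfrak X}/\mathcal D$ has the Bott partial connection $\nabla_\xi\bar s=\overline{[\xi,s]}$ for $\xi\in\mathcal D$, and this restricts to a flat holomorphic connection on $\Delta_U$. Concretely, in a flow box of $\mathcal D$ with coordinates $(p,q)\in\mathbb C^n\times\mathbb C^r$ and plaques $q=\text{const}$, the classes $e_j$ of $\partial/\partial q_j$ form a frame of $T_{\mathfrak X}/\mathcal D$. On an overlap with another flow box, $q'=\psi(q)$ locally and $e_j=\sum_i\frac{\partial\psi_i}{\partial q_j}(q)\,e'_i$. On $\Delta_U$ the function $q$ is locally constant, so the transition matrices are locally constant. Thus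
$$(T_{\mathfrak X}/\mathcal D)|_{\Delta_U}=N_{\Delta_U/\mathfrak X}\cong\mathscr G|_U$$
comes from a local system.

**Step 6: triviality.** By (F1), $X$ is simply connected, and $X\setminus U$ has complex codimension at least $2$, so $U$ is simply connected. The local system is trivial and $\mathscr G|_U\cong\mathscr O_U^r$ as a holomorphic bundle. Since $\mathscr G$ is reflexive, this isomorphism and its inverse extend over $X\setminus U$. So $\mathscr G\cong\mathscr O_X^r$, algebraically by GAGA. $\square$

## 8. Trivial $\mathscr G$: degenerating to a boundary divisor of an orbit

If $\mathscr G\cong\mathscr O_X^r$, it is generated by a Lie algebra $\mathfrak h$ of vector fields, and a natural wish is a closed subgroup $R$ of $\mathrm{Aut}^0(X)$ with $0\ne\operatorname{Lie}R\subset\mathfrak h$; curves in its orbits are then tangent. In Example C there is no such $R$: it would give tangent curves through the points of the open torus. The tangent curves there are closures of smaller orbits of the torus. So we must pass to small orbits, and use their boundary.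

**Proposition 8.** Let $X$ be a Fano manifold with a foliation $\mathscr G$ of rank $r>0$. If $\mathscr G\cong\mathscr O_X^r$, there is a curve tangent to $\mathscr G$.

*Proof.* Let $\mathfrak h=H^0(X,\mathscr G)\subset H^0(X,T_X)$, an $r$-dimensional Lie subalgebra. Then $\mathscr G=\mathfrak h\otimes\mathscr O_X$, and $X^\circ=\{x:\mathfrak h\to T_xX\text{ is injective}\}$.

**Step 1: the algebraic hull $A$ of $\mathfrak h$.** Since $H^1(\mathscr O_X)=0$ by (F1), the connected group $\mathrm{Aut}^0(X)$ fixes the class of a very ample line bundle, so it is a closed subgroup of some $PGL$: a linear algebraic group, with Lie algebra $H^0(X,T_X)$. In characteristic $0$ the Lie algebra of an intersection of closed subgroups is the intersection of the Lie algebras. So there is a smallest closed subgroup $A\subset\mathrm{Aut}^0(X)$ with $\mathfrak a=\operatorname{Lie}A\supset\mathfrak h$. It is connected, because its identity component has the same Lie algebra.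

**Step 2: $[\mathfrak a,\mathfrak a]=[\mathfrak h,\mathfrak h]$.** The purpose is to control how much larger $A$ is than $\mathfrak h$. For subspaces $N\subset M$ of $\mathfrak a$ put $A(M,N)=\{g\in A:(\mathrm{Ad}\,g-1)M\subset N\}$. If $g\in A(M,N)$, then $\mathrm{Ad}\,g$ preserves $M$ and $N$, since $(\mathrm{Ad}\,g-1)N\subset(\mathrm{Ad}\,g-1)M\subset N\subset M$. From
$$\mathrm{Ad}(gg')-1=\mathrm{Ad}\,g\,(\mathrm{Ad}\,g'-1)+(\mathrm{Ad}\,g-1),\qquad \mathrm{Ad}\,g^{-1}-1=-\mathrm{Ad}\,g^{-1}(\mathrm{Ad}\,g-1)$$
we see that $A(M,N)$ is a closed subgroup. Its Lie algebra is $\{\xi\in\mathfrak a:[\xi,M]\subset N\}$: differentiating $(e^{t\,\mathrm{ad}\,\xi}-1)M\subset N$ at $t=0$ gives one inclusion; conversely, if $[\xi,M]\subset N\subset M$, then $(\mathrm{ad}\,\xi)^kM\subset N$ for all $k\ge1$, so $(e^{t\,\mathrm{ad}\,\xi}-1)M\subset N$ for all $t$.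

Take $M=\mathfrak h$, $N=[\mathfrak h,\mathfrak h]$. The Lie algebra of $A(\mathfrak h,[\mathfrak h,\mathfrak h])$ contains $\mathfrak h$, so this group is $A$ by minimality. Hence $\mathfrak h$ is $\mathrm{Ad}(A)$-stable and $[\mathfrak a,\mathfrak h]\subset[\mathfrak h,\mathfrak h]$. Now take $M=\mathfrak a$, $N=[\mathfrak h,\mathfrak h]$. By what was just shown, the Lie algebra of $A(\mathfrak a,[\mathfrak h,\mathfrak h])$ contains $\mathfrak h$, so this group is also $A$, and $[\mathfrak a,\mathfrak a]\subset[\mathfrak h,\mathfrak h]$. The other inclusion is clear.

Since $\mathfrak h$ is $\mathrm{Ad}(A)$-stable, $X^\circ$ is $A$-stable.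

**Step 3: subgroups tangent to $\mathfrak h$, and the non-abelian case.** If $R\subset A$ is a closed connected subgroup with $0\ne\operatorname{Lie}R\subset\mathfrak h$, then through each $x\in X^\circ$ there is a curve tangent to $\mathscr G$. Indeed $Rx\subset X^\circ$ is locally closed, of dimension $\dim R>0$ because $\mathfrak h\to T_xX$ is injective, and its tangent spaces are contained in $\mathscr G$. Any irreducible curve through $x$ in $\overline{Rx}$ meets the open subset $Rx$ of $\overline{Rx}$ in a nonempty open subset, so it is tangent to $\mathscr G$.

Since $A$ is connected and the characteristic is $0$, the commutator group $(A,A)$ is closed and connected with Lie algebra $[\mathfrak a,\mathfrak a]$ (Borel, *Linear Algebraic Groups*, 7.8). If $\mathfrak h$ is not abelian, then $R=(A,A)$ has $\operatorname{Lie}R=[\mathfrak h,\mathfrak h]\subset\mathfrak h$, which is nonzero, and we are done. From now on $\mathfrak h$ is abelian. Then $\mathfrak a$ is abelian by Step 2, and the connected group $A$ is commutative.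

**Step 4: a minimal orbit.** Let $O=Ax_0\subset X^\circ$ be an $A$-orbit of minimal dimension among the orbits in $X^\circ$, and $Z=\overline O$. Put $A'=A/A_{x_0}$, a connected commutative linear algebraic group; so $A'=T'\times U'$ with $T'$ a torus and $U'$ a vector group. By commutativity $A_{x_0}$ acts trivially on $O$, hence on $Z$. So $A'$ acts on $Z$, and $O\cong A'$ is a free orbit. As $x_0\in X^\circ$, we have $\mathfrak h\cap\operatorname{Lie}A_{x_0}=0$, so $\mathfrak h\to\operatorname{Lie}A'$ is injective; let $\mathfrak h'$ be its image. In particular $\dim A'\ge r>0$.

For $z\in Z$, $A_z$ is the preimage of $A'_z$, so the kernel of $\mathfrak h\to T_zX$ is $\mathfrak h\cap\operatorname{Lie}A_z\cong\mathfrak h'\cap\operatorname{Lie}A'_z$. The set $Z\setminus O$ consists of orbits of dimension smaller than $\dim O$; by minimality it is disjoint from $X^\circ$. Hence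
$$\mathfrak h'\cap\operatorname{Lie}(A'_z)\ne0\quad\text{for all }z\in Z\setminus O.\tag{4}$$

**Step 5: reduction to a claim about $A'$.** We claim that there is a closed connected one-dimensional subgroup $R\subset A'$ with $\operatorname{Lie}R\subset\mathfrak h'$. Given this, $Rx_0\subset O\subset X^\circ$ is a locally closed curve whose tangent spaces are spanned by values of fields in $\mathfrak h$, hence lie in $\mathscr G$; its closure is a curve tangent to $\mathscr G$.

If $\mathfrak h'\cap\operatorname{Lie}U'\ne0$, any line in it is the Lie algebra of a copy of $\mathbb G_a\subset U'$, and the claim holds. So assume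
$$\mathfrak h'\cap\operatorname{Lie}U'=0.\tag{5}$$

**Step 6: a boundary divisor.** Let $\tilde Z\to Z$ be the normalization. The group $A'$ acts on $\tilde Z$, and $O$, being smooth, is open in $\tilde Z$. For $\tilde z$ over $z$, the group $A'_{\tilde z}$ has finite index in $A'_z$, because $A'_z$ permutes the finite fibre over $z$; so the two have the same Lie algebra, and (4) holds on $\tilde Z\setminus O$. This set is nonempty, because $\tilde Z$ is projective and $O\cong A'$ is affine of positive dimension. It has pure codimension $1$: if a component $E$ had codimension at least $2$, choose an affine open $S\subset\tilde Z$ meeting $E$ but no other component; then $S\setminus E=S\cap O$ is an intersection of affine open sets, hence affine, and by normality $\mathscr O(S)=\mathscr O(S\setminus E)$, so $S=S\setminus E$, a contradiction.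

Let $D$ be an irreducible component of $\tilde Z\setminus O$. It is $A'$-stable, since $A'$ is connected. Put $e=\dim\tilde Z=\dim A'$, so $\dim D=e-1$.

**Step 7: a one-parameter subgroup fixing $D$ pointwise.** For $z\in D$ the connected commutative group $(A'_z)^0$ is the product of a subtorus of $T'$ and a subgroup of $U'$. If the subtorus were trivial, then $\operatorname{Lie}A'_z\subset\operatorname{Lie}U'$, and (4) would contradict (5). So $z$ is fixed by some nontrivial one-parameter subgroup $\lambda:\mathbb G_m\to T'$. There are countably many $\lambda$, and each fixed locus $D^\lambda$ is closed. An irreducible variety over $\mathbb C$ is not a countable union of proper closed subsets, so some nontrivial $\lambda$ fixes $D$ pointwise. We fix this $\lambda$.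

**Step 8: $A'$ has a dense orbit on $D$.** We show that rational functions on $D$ lift equivariantly to rational functions on $\tilde Z$, where the only invariants are constants.

By Sumihiro's theorem (on a normal variety with a torus action every point has a stable affine open neighborhood), there is a $\lambda$-stable affine open $S\subset\tilde Z$ meeting $D$. Let $R_0=\mathscr O(S)^\lambda$, a finitely generated domain. The restriction $\mathscr O(S)\to\mathscr O(D\cap S)$ is surjective and equivariant, with trivial action on the target. As $\mathbb G_m$ is reductive, $R_0\to\mathscr O(D\cap S)$ is surjective.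

Recall Rosenlicht's theorem: for an algebraic group acting on an irreducible variety, the transcendence degree of the field of invariant rational functions is the dimension of the variety minus the maximal orbit dimension. Since $\lambda$ is nontrivial and $O$ is a free $A'$-orbit, $\lambda$ acts with finite stabilizers on $O$, so $\operatorname{trdeg}\mathbb C(\tilde Z)^\lambda=e-1=\dim D$. So $\dim R_0\le e-1=\dim\mathscr O(D\cap S)$. A surjection from a domain of dimension at most $e-1$ onto a domain of dimension $e-1$ has zero kernel. Hence $R_0\cong\mathscr O(D\cap S)$.

Let $K_0=\operatorname{Frac}(R_0)\subset\mathbb C(\tilde Z)^\lambda$. Nonzero elements of $R_0$ restrict to nonzero functions on $D$, so $K_0$ is contained in the local ring $\mathscr O_{\tilde Z,D}$ at the generic point of $D$, and restriction $K_0\to\mathbb C(D)$ is an isomorphism. Consider the ring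
$$\mathcal R=\mathbb C(\tilde Z)^\lambda\cap\mathscr O_{\tilde Z,D}\supset K_0 .$$
Restriction to $D$ is injective on $\mathcal R$. Indeed, let $g\in\mathcal R$ with $g\ne0$ and $g|_D=0$. Since $K_0$ has transcendence degree $e-1$, $g$ is algebraic over $K_0$; its minimal equation $g^k+c_1g^{k-1}+\dots+c_k=0$ has $c_k\ne0$. Restricting to $D$ gives $c_k|_D=0$, hence $c_k=0$, a contradiction. As $K_0$ already maps onto $\mathbb C(D)$, it follows that $\mathcal R=K_0$.

The definition of $\mathcal R$ is $A'$-invariant: $A'$ commutes with $\lambda$ and preserves $D$. So $K_0$ is $A'$-stable, the isomorphism $K_0\cong\mathbb C(D)$ is equivariant, and $\mathbb C(D)^{A'}\subset\mathbb C(\tilde Z)^{A'}=\mathbb C$, the last equality because $O$ is a dense orbit in $\tilde Z$. By Rosenlicht's theorem $A'$ has a dense orbit on $D$.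

**Step 9: the subgroup $R$.** For $z$ in the dense orbit on $D$, $\dim A'_z=e-(e-1)=1$. Since $\lambda(\mathbb G_m)\subset A'_z$, we get $(A'_z)^0=\lambda(\mathbb G_m)$. By (4), $\mathfrak h'$ meets the one-dimensional space $\operatorname{Lie}\lambda(\mathbb G_m)$ nontrivially, so it contains it. Thus $R=\lambda(\mathbb G_m)$ proves the claim of Step 5. $\square$

In Example C, $A$ is the full torus $(\mathbb C^*)^2$: by the opening remark of this section $\mathfrak h$ is not the Lie algebra of a closed subgroup, so $\dim A=2$. The set $X^\circ$ is the complement of the three fixed points, a minimal orbit $O$ is a coordinate line minus two points, $A'\cong\mathbb C^*$, and $\mathfrak h'=\operatorname{Lie}A'$.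

## 9. Splitting types of degree zero and the proof of Theorem 2

*Proof of Theorem 2.* For a very free $f$ with $f(\mathbb P^1)\subset X^\circ$ we have $\deg f^*\mathscr G=-K_{\mathscr G}\cdot f_*[\mathbb P^1]=0$. Let $M$ be a component of $\mathrm{Mor}(\mathbb P^1,X)$ containing a very free morphism; such components exist by (F1), and by (F2) general members of $M$ are very free with image in $X^\circ$.

Suppose that for some such $M$ the bundle $f^*\mathscr G$ is not trivial for general $f\in M$. Being of degree $0$ and nontrivial, it has a positive summand, and Proposition 6 gives a tangent curve. Otherwise $f^*\mathscr G$ is trivial for general $f$ in every such component. By Proposition 7 there is a tangent curve, or $\mathscr G\cong\mathscr O_X^r$; in the latter case Proposition 8 gives a tangent curve. $\blacksquare$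

**Remark 9.** The Fano hypothesis was used only through (F1), and $K_{\mathscr G}\equiv0$ only in the proof just given, where $\deg f^*\mathscr G\ge0$ suffices: a bundle on $\mathbb P^1$ of degree at least $0$ without positive summands has all summands of degree $0$, so it is trivial. So the same proof gives a tangent curve for every rationally connected projective manifold $X$ and every foliation $\mathscr G$ of positive rank with $K_{\mathscr G}\cdot f_*[\mathbb P^1]\le0$ for all very free $f:\mathbb P^1\to X$.
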